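# Tensor powers of local cohomology and a bound on cohomological dimension under $(S_2)$

## 1. Ideals of height one

Let $S$ be a Noetherian local ring, $\mathfrak a=(f_1,\dots,f_r)$ an ideal and $M$ an $S$-module. The local cohomology module $H^i_{\mathfrak a}(M)$ is the $i$-th cohomology of the Čech complex
$$M\to\bigoplus_jM_{f_j}\to\bigoplus_{j<l}M_{f_jf_l}\to\cdots\to M_{f_1\cdots f_r}.$$
It depends only on $\sqrt{\mathfrak a}$, each of its elements is killed by a power of $\mathfrak a$, it commutes with direct sums, and $H^i_{\mathfrak a}(S)\otimes_SB=H^i_{\mathfrak aB}(B)$ for $B$ flat over $S$.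

**Definition (cohomological dimension).**
$$\mathrm{cd}(S,\mathfrak a)=\sup\{i\in\mathbb Z_{\ge0}\mid H^i_{\mathfrak a}(M)\ne0\text{ for some }S\text{-module }M\}.$$

We use three standard remarks.

* Only $M=S$ matters: $\mathrm{cd}(S,\mathfrak a)=\sup\{i: H^i_{\mathfrak a}(S)\ne0\}$. Indeed $H^i_{\mathfrak a}$ vanishes on all modules for $i>r$. Suppose $H^{i+1}_{\mathfrak a}$ vanishes on all modules and $H^i_{\mathfrak a}(S)=0$. Then $H^i_{\mathfrak a}$ is right exact and commutes with direct sums, so it kills free modules and hence their quotients, that is, all modules. Now use descending induction on $i$.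
* $\mathrm{cd}(S,\mathfrak a)\le\dim S$ (Grothendieck).
* By flat base change, $\mathrm{cd}(S_P,\mathfrak aS_P)\le\mathrm{cd}(S,\mathfrak a)$, and $\mathrm{cd}$ does not change under a faithfully flat extension.

**Definition (Serre's condition).** A Noetherian ring $A$ satisfies $(S_m)$ if $\operatorname{depth}A_P\ge\min(m,\dim A_P)$ for every prime $P$.

Cohen–Macaulay rings satisfy every $(S_m)$. The ring $A=k[[x_1,x_2,x_3,x_4]]/(x_1,x_2)\cap(x_3,x_4)$ does not satisfy $(S_2)$. It has dimension 2, and the exact sequence $0\to A\to k[[x_3,x_4]]\oplus k[[x_1,x_2]]\to k\to0$ gives $H^1_{\mathfrak m}(A)=k$, so its depth is 1.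

Now let $S$ be a regular local ring containing a field, $n=\dim S$, and let $\mathfrak a$ be a proper nonzero ideal of height $c$ (so $c\ge1$) with $S/\mathfrak a$ satisfying $(S_2)$. We ask whether
$$\mathrm{cd}(S,\mathfrak a)\le n-\Big\lfloor\frac n{c+1}\Big\rfloor-\Big\lfloor\frac{n-1}{c+1}\Big\rfloor\tag{1}$$
always holds. If $c=1$, the right side is $n-\lfloor n/2\rfloor-\lfloor(n-1)/2\rfloor=n-(n-1)=1$. This case can be settled at once, after a lemma that is needed in every case.

**Lemma 1.** All minimal primes of $\mathfrak a$ have height $c$. Hence $\operatorname{ht}\mathfrak aS_P=c$ for every prime $P\supseteq\mathfrak a$.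

*Proof.* Put $A=S/\mathfrak a$. As $S$ is regular local, $\dim A/\mathfrak p=\operatorname{ht}(P/\mathfrak p)+\dim A/P$ for primes $\mathfrak p\subseteq P$ of $A$. Suppose the minimal primes $\mathfrak p$ of $A$ do not all have the same $\dim A/\mathfrak p$. Let $I_1$ be the intersection of those with $\dim A/\mathfrak p=\dim A$, let $I_2$ be the intersection of the others, and let $P$ be a prime minimal over $I_1+I_2$.

Then $P$ contains minimal primes $\mathfrak p_1\supseteq I_1$ and $\mathfrak p_2\supseteq I_2$ of the two kinds. Since $\mathfrak p_1\neq\mathfrak p_2$ are both minimal, $P$ equals neither. In $\operatorname{Spec}A_P$ the closed sets $V(I_1A_P)\setminus\{P\}$ and $V(I_2A_P)\setminus\{P\}$ are nonempty. They cover the punctured spectrum, because $I_1\cap I_2$ is the nilradical. They are disjoint, because $P$ is minimal over $I_1+I_2$. So the punctured spectrum of $A_P$ is disconnected. By Hartshorne's connectedness theorem (a Noetherian local ring of depth $\ge2$ has connected punctured spectrum), $\operatorname{depth}A_P\le1$, and then $(S_2)$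 gives $\dim A_P\le1$. Hence $\operatorname{ht}(P/\mathfrak p_1)=\operatorname{ht}(P/\mathfrak p_2)=1$ and $\dim A/\mathfrak p_1=\dim A/P+1=\dim A/\mathfrak p_2$, a contradiction.

So all minimal primes of $\mathfrak a$ have the same height, which is $\operatorname{ht}\mathfrak a=c$. The minimal primes of $\mathfrak aS_P$ are among them, so $\operatorname{ht}\mathfrak aS_P=c$. $\square$

**Proposition 2.** If $c=1$, then (1) holds.

*Proof.* By Lemma 1 the minimal primes of $\mathfrak a$ have height 1. A regular local ring is a unique factorization domain, so they are principal, say $(p_1),\dots,(p_r)$, and $\sqrt{\mathfrak a}=(p_1\cdots p_r)$. The Čech complex on one element has no terms in degrees $\ge2$, so $\mathrm{cd}(S,\mathfrak a)\le1$. $\square$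

The hypothesis $(S_2)$ matters. For $\mathfrak a=(x)\cap(y,z)\subset k[[x,y,z]]$ the right side of (1) is $1$. Localizing at $P=(y,z)$ gives $\mathfrak aS_P=PS_P$ and $H^2_{PS_P}(S_P)\ne0$, so $\mathrm{cd}\ge2$. By Lemma 1 this $S/\mathfrak a$ is not $(S_2)$. Equal heights alone do not suffice either. For $\mathfrak a=(x_1,x_2)\cap(x_3,x_4)$ in four variables we have $c=2$ and $n=4$, and the right side of (1) is $2$. The Mayer–Vietoris map $H^3_{\mathfrak a}(S)\to H^4_{\mathfrak m}(S)$ is onto, since the next term $H^4_{(x_1,x_2)}(S)\oplus H^4_{(x_3,x_4)}(S)$ is $0$. Hence $\mathrm{cd}\ge3$.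

What changes for $c\ge2$ is that $\mathfrak a$ is no longer principal up to radical, and generators say little about $\mathrm{cd}$.

## 2. Dimensions up to $2c+2$, and the gap at $2c+3$

We may quote two results from Hailong Dao and Shunsuke Takagi, "On the relationship between depth and cohomological dimension", arXiv:1502.06077 (2015). Let $S$ be an $n$-dimensional regular local ring containing a field and $\mathfrak a$ an ideal of height $c$.

* (i) If $S/\mathfrak a$ satisfies $(S_2)$ and $\dim S/\mathfrak a\ge1$, then $\mathrm{cd}(S,\mathfrak a)\le n-1-\lfloor(n-2)/c\rfloor$.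
* (ii) If $S$ is essentially of finite type over a field, $S/\mathfrak a$ satisfies $(S_3)$ and $\dim S/\mathfrak a\ge2$, then $\mathrm{cd}(S,\mathfrak a)\le n-2-\lfloor(n-3)/c\rfloor$.

Result (ii) appears only in Section 9. Result (i) settles (1) in low dimension.

**Proposition 3.** If $n\le2c+2$, then (1) holds.

*Proof.* Note $n\ge c$.

* $n=c$: both floors in (1) are $0$, and $\mathrm{cd}\le n=c$.
* $n=c+1$: the floors are $1,0$ and the bound is $c$. Here $\dim S/\mathfrak a=1$, and (i) gives $n-1-\lfloor(c-1)/c\rfloor=c$.
* $c+2\le n\le2c+1$: the floors are $1,1$ and the bound is $n-2$. As $n-2\ge c$, (i) gives $\mathrm{cd}\le n-2$.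
* $n=2c+2$: the floors are $2,1$ and the bound is $n-3$. Here $\lfloor(n-2)/c\rfloor=2$, and (i) gives $\mathrm{cd}\le n-3$. $\square$

At $n=2c+3$ with $c\ge2$ the bound in (1) is $n-4$, while $\lfloor(2c+1)/c\rfloor=2$ and (i) gives only $n-3$. The first instance is $c=2$, $n=7$: we have $\mathrm{cd}\le4$ and want $\mathrm{cd}\le3$. In general, each time $n$ grows by $c+1$ the bound (1) saves 2, whereas (i) saves 1 each time $n$ grows by $c$. The answer to the question is yes.

**Theorem A.** Let $S$ be an excellent regular local ring containing a field, $n=\dim S$, and $\mathfrak a$ a proper ideal of height $c\ge1$ such that $S/\mathfrak a$ satisfies $(S_2)$. Then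
$$\mathrm{cd}(S,\mathfrak a)\le n-\Big\lfloor\frac n{c+1}\Big\rfloor-\Big\lfloor\frac{n-1}{c+1}\Big\rfloor.$$

The proof does not use excellence. It uses (i) only through the following weak consequence, which is needed at all primes.

**Lemma 4.** In the situation of Theorem A, $\mathrm{cd}(S_P,\mathfrak aS_P)\le\max(c,\operatorname{ht}P-2)$ for every prime $P\supseteq\mathfrak a$.

*Proof.* Let $h=\operatorname{ht}P$. By Lemma 1, $\operatorname{ht}\mathfrak aS_P=c$. So $S_P/\mathfrak aS_P$ is $(S_2)$ of dimension $h-c\ge0$, and $S_P$ is regular local and contains a field. If $h=c$, then $\mathrm{cd}\le\dim S_P=c$. If $h=c+1$, then (i) gives $h-1-\lfloor(c-1)/c\rfloor=c$. If $h\ge c+2$, then $\lfloor(h-2)/c\rfloor\ge1$ and (i) gives $\mathrm{cd}\le h-2$. $\square$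

## 3. Height 2 in dimension 7: what supports cannot see

A natural first attempt is induction over primes. Take $c=2$, $n=7$. By (i) the only module to kill is $H^4_{\mathfrak a}(S)$. For a prime $P\supseteq\mathfrak a$ with $P\ne\mathfrak m$ we have $\operatorname{ht}P\le6=2c+2$, so Proposition 3 for $S_P$ gives $\mathrm{cd}(S_P,\mathfrak aS_P)\le3$. Hence $H^4_{\mathfrak a}(S)$ is supported only at $\mathfrak m$. Here the attempt stops. All primes $P\ne\mathfrak m$ have been used, (i) at $\mathfrak m$ allows degree 4, and a nonzero module supported at $\mathfrak m$ contradicts none of this. We need a relation between the different modules $H^i_{\mathfrak a}(S)$, and the whole complex provides one.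

**Conventions.** $\otimes^L$ is over $S$ unless indicated. $X[m]$ is the shift with $H^i(X[m])=H^{i+m}(X)$. $D^{\le a}$ denotes the complexes with $H^i=0$ for $i>a$, and if $X\in D^{\le a}$, $Y\in D^{\le b}$, then $X\otimes^LY\in D^{\le a+b}$. The truncations $\tau^{\le a}X\to X\to\tau^{>a}X\to$ form a triangle. A bounded complex $X$ is built from the pieces $H^i(X)[-i]$ by finitely many triangles, so a degree bound for all pieces $Y\otimes^LH^i(X)[-i]$ gives the same bound for $Y\otimes^LX$. Write $R=R\Gamma_{\mathfrak a}(S)$ for the Čech complex of $S$ on generators of $\mathfrak a$, so that $H^i(R)=H^i_{\mathfrak a}(S)$.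

**Lemma 5.** Let $X$ be a bounded above complex with $X_f$ acyclic for all $f\in\mathfrak a$ (equivalently, with $\mathfrak a$-torsion cohomology). Then $R\to S$ induces $R\otimes^LX\cong X$. For every bounded above $Y$, the complex $X\otimes^LY$ has the same property as $X$.

*Proof.* $R$ is a bounded complex of flat modules. Its projection to the degree-zero term $S$ is the map $R\to S$, with kernel built from shifts of modules $S_f$, $f\in\mathfrak a$. After tensoring with $X$, the kernel is built from shifts of the $X_f$ and is acyclic. For the last claim, $(X\otimes^LY)_f=X_f\otimes^LY$. $\square$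

In particular $R\otimes^LR\cong R$. For $S=k[[x_1,\dots,x_n]]$ and $\mathfrak a=\mathfrak m$ we have $R\Gamma_{\mathfrak m}(S)=E[-n]$, where $E=H^n_{\mathfrak m}(S)\cong E_S(k)$ is the injective hull of $k$. Thus $E[-n]\otimes^LE[-n]\cong E[-n]$, that is,
$$E\otimes^LE\cong E[n].\tag{2}$$
Tensoring $E$ with itself moves it $n$ degrees to the left. By contrast, $k\otimes^Lk$ has $H^0=k$, although $k$ has the same support.

**A simplified model of the case $c=2$, $n=7$.** Let $G=\tau^{\le2}R$ and $C=\tau^{>2}R$, and suppose for the moment that $S=k[[x_1,\dots,x_7]]$ and $C=E^{(b)}[-4]$, a direct sum of copies of $E$ in degree 4. Tensor the triangle $G\to R\to C\to$ with $C$ and with $G$; by Lemma 5 we get triangles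
$$G\otimes^LC\to C\to C\otimes^LC\to,\qquad G\otimes^LG\to G\to G\otimes^LC\to.$$
By (2), $C\otimes^LC$ is a sum of copies of $E[7-8]=E[-1]$, in degree 1. So the first triangle gives $H^4(G\otimes^LC)\cong H^4(C)=E^{(b)}$. In the second triangle $G\in D^{\le2}$ and $G\otimes^LG\in D^{\le4}$, so $G\otimes^LC\in D^{\le3}$. Hence $E^{(b)}=0$.

Two things worked. First, $G\otimes^LC$ lies in degrees $\le2c-1$. This is general and costs nothing, and Section 4 iterates it. Second, $C\otimes^LC$ lies in degrees $\le n-4$. In general $C$ has cohomology in several degrees, with supports of positive dimension, so (2) does not apply. Sections 5 to 8 deal with this.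

## 4. Cutting $R\Gamma_{\mathfrak a}(S)$ at degree $c$

For $C=\tau^{>c}R\Gamma_{\mathfrak a}(S)$ and an integer $t\ge0$ consider the condition

$$(T_t)\qquad H^i(C)_P=0\ \text{ for all }P\in\operatorname{Spec}S\text{ and all }i>\operatorname{ht}P-t.$$

**Lemma 6.** Let $S$ be a regular local ring of dimension $n$ containing a field, $\mathfrak a$ an ideal, $c,t\ge0$ integers and $C=\tau^{>c}R\Gamma_{\mathfrak a}(S)$. If $(T_t)$ holds, then $C^{\otimes^Lq}\in D^{\le n-tq}$ for all $q\ge1$.

The proof is given in Section 8. Right exactness alone gives only $C^{\otimes^Lq}\in D^{\le q(n-t)}$, from $C\in D^{\le n-t}$. Granting Lemma 6, we obtain the main estimate.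

**Proposition 7.** Let $S$ be a regular local ring of dimension $n$ containing a field, $\mathfrak a$ a proper ideal, $c,t\ge1$, and assume $\mathrm{cd}(S_P,\mathfrak aS_P)\le\max(c,\operatorname{ht}P-t)$ for all primes $P\supseteq\mathfrak a$. Then for every $q\ge1$,
$$\mathrm{cd}(S,\mathfrak a)\le\max\big(q(c-1)+1,\;n-tq\big).$$

*Proof.* **Step 1: set up the triangles.** Let $G=\tau^{\le c}R\in D^{\le c}$ and $C=\tau^{>c}R$. If $i\le c$, then $H^i(C)=0$. If $i>c$ and $P\supseteq\mathfrak a$, then $H^i(C)_P=H^i_{\mathfrak aS_P}(S_P)$, which vanishes for $i>\operatorname{ht}P-t$ by hypothesis. If $P\not\supseteq\mathfrak a$, then $C_P=0$. So $(T_t)$ holds. Write $C^j=C^{\otimes^Lj}$ for $j\ge1$ and $C^0=R$. All $C^j$ and $G\otimes^LC^j$ have $\mathfrak a$-torsion cohomology, so by Lemma 5 tensoring with $R$ does not change them. Tensoring $G\to R\to C\to$ with $C^j$ and with $G\otimes^LC^{j-1}$ gives triangles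
$$G\otimes^LC^j\to C^j\to C^{j+1}\to\qquad(j\ge0),\tag{3}$$
$$G\otimes^LG\otimes^LC^{j-1}\to G\otimes^LC^{j-1}\to G\otimes^LC^j\to\qquad(j\ge1).\tag{4}$$

**Step 2: bound the mixed terms.** We claim
$$G\otimes^LC^j\in D^{\le(j+1)(c-1)+1}\qquad(j\ge0).\tag{5}$$
For $j=0$ this is $G\otimes^LR\cong G\in D^{\le c}$. Let $j\ge1$. By induction $G\otimes^LC^{j-1}\in D^{\le j(c-1)+1}$, so $G\otimes^L(G\otimes^LC^{j-1})\in D^{\le c+j(c-1)+1}$. By (4), $H^i(G\otimes^LC^j)$ sits between $H^i(G\otimes^LC^{j-1})$ and $H^{i+1}(G\otimes^LG\otimes^LC^{j-1})$. It therefore vanishes for $i>\max(j(c-1)+1,\;c+j(c-1))$. As $c\ge1$, this maximum is $c+j(c-1)=(j+1)(c-1)+1$.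

**Step 3: push $H^i_{\mathfrak a}(S)$ into $C^q$.** Let $i>\max(q(c-1)+1,n-tq)$. For $0\le j\le q-1$ we have $(j+1)(c-1)+1\le q(c-1)+1<i$, so $H^i(G\otimes^LC^j)=0$ by (5), and by (3) the map $H^i(C^j)\to H^i(C^{j+1})$ is injective. By Lemma 6, $H^i(C^q)=0$. Hence $H^i_{\mathfrak a}(S)=H^i(C^0)=0$. $\square$

**Proof of Theorem A, granting Lemma 6.** Lemma 4 is the hypothesis of Proposition 7 with $t=2$. The two terms $q(c-1)+1$ and $n-2q$ agree when $n=q(c+1)+1$, which suggests dividing $n$ by $c+1$.

* Let $n=q(c+1)+u$ with $1\le u\le c$. Both floors in (1) equal $q$, so the bound is $n-2q=q(c-1)+u$. For $q=0$ it is $n$, and $\mathrm{cd}\le n$ is known. For $q\ge1$ Proposition 7 gives $\mathrm{cd}\le\max(q(c-1)+1,\,q(c-1)+u)=n-2q$.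
* Let $n=q(c+1)$; then $q\ge1$ since $n\ge c\ge1$. The floors are $q$ and $q-1$, so the bound is $n-2q+1=q(c-1)+1$. Proposition 7 gives $\mathrm{cd}\le\max(q(c-1)+1,\,q(c-1))=q(c-1)+1$. $\blacksquare$

For $c=2$, $n=7$ we take $q=2$ and get $\max(3,3)=3$. It remains to prove Lemma 6.

## 5. Differential operators on $k[[x_1,\dots,x_n]]$ in every characteristic

Equation (2) holds for $E$ and fails for $k$. The difference that we exploit is that local cohomology modules carry an action of differential operators. Let $k$ be a field, $S=k[[x_1,\dots,x_n]]$, $\mathfrak m=(x_1,\dots,x_n)$.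

**Definition.** Put $D^{-1}=0$. A $k$-linear map $P:S\to S$ lies in $D^m$ if $[P,f]=Pf-fP\in D^{m-1}$ for all $f\in S$. Put $D=D(S,k)=\bigcup_mD^m$.

So $D^0=S$ (multiplications), and $D^{m-1}\subseteq D^m$. From $[PQ,f]=P[Q,f]+[P,f]Q$ and induction, $D^lD^m\subseteq D^{l+m}$. Thus $D$ is a ring.

Let $d_i(u):S\to S[[u]]$ be the $k$-algebra homomorphism $f\mapsto f(x_1,\dots,x_i+u,\dots,x_n)$, and write $d_i(u)=\sum_{r\ge0}\partial_i^{[r]}u^r$. Multiplicativity reads $\partial_i^{[r]}(fg)=\sum_a\partial_i^{[a]}(f)\,\partial_i^{[r-a]}(g)$, that is,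
$$[\partial_i^{[r]},f]=\sum_{a=1}^r\partial_i^{[a]}(f)\,\partial_i^{[r-a]},\tag{6}$$
so $\partial_i^{[r]}\in D^r$ by induction. Put $\partial^{[\alpha]}=\prod_i\partial_i^{[\alpha_i]}\in D^{|\alpha|}$. Then $\partial^{[\alpha]}(x^\beta)=\binom\beta\alpha x^{\beta-\alpha}$, which is $0$ unless $\alpha\le\beta$ and is $1$ for $\alpha=\beta$. In characteristic $p$ and one variable, $\partial^{[1]}(x^p)=0$ but $\partial^{[p]}(x^p)=1$, so the divided powers are needed. The following relations hold in $D$:
$$\partial_i^{[0]}=1,\quad d_i(u)d_i(v)=d_i(u+v),\quad d_i(u)d_j(v)=d_j(v)d_i(u)\ (i\ne j),\quad d_i(u)f=d_i(u)(f)\,d_i(u)\ (f\in S).\tag{7}$$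
They are read coefficientwise. The second says $\partial_i^{[r]}\partial_i^{[s]}=\binom{r+s}r\partial_i^{[r+s]}$, and the last is (6).

**Lemma 8.** $D^m$ is free on $\{\partial^{[\alpha]}:|\alpha|\le m\}$, both as a left and as a right $S$-module.

*Proof.* **Step 1: left independence.** In a nontrivial relation $\sum f_\alpha\partial^{[\alpha]}=0$ choose $\alpha$ of minimal $|\alpha|$ with $f_\alpha\ne0$ and apply the relation to $x^\alpha$. The terms $\partial^{[\alpha']}(x^\alpha)$ with $|\alpha'|\ge|\alpha|$, $\alpha'\ne\alpha$, vanish, and we get $f_\alpha=0$, a contradiction.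

**Step 2: operators are continuous.** For $P\in D^m$ and $m,j\ge0$ we show $P(\mathfrak m^{j+m})\subseteq\mathfrak m^j$ by induction on $m$, then on $j$. The cases $m=0$ and $j=0$ are clear. If $m,j\ge1$, take $g\in\mathfrak m$ and $h\in\mathfrak m^{j+m-1}$. Then $P(gh)=gP(h)+[P,g](h)$. Here $P(h)\in\mathfrak m^{j-1}$ by induction on $j$, and $[P,g](h)\in\mathfrak m^j$ by induction on $m$.

**Step 3: low monomials detect $P$.** If $P\in D^m$ kills all $x^\beta$ with $|\beta|\le m$, then $P=0$. We induct on $m$; $m=-1$ is trivial. Let $m\ge0$. For $|\beta|\le m-1$ we have $[P,x_i](x^\beta)=P(x_ix^\beta)-x_iP(x^\beta)=0$, so $[P,x_i]=0$ by induction. Hence $P(x^\beta)=x^\beta P(1)=0$ for all $\beta$, and $P$ kills polynomials. Any $f\in S$ is a polynomial plus an element of $\mathfrak m^{j+m}$, so $P(f)\in\mathfrak m^j$ for all $j$ by Step 2, and $P(f)=0$.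

**Step 4: left generation.** Given $P\in D^m$, define $f_\beta$ for $|\beta|\le m$ recursively by $f_\beta=P(x^\beta)-\sum_{\alpha<\beta}f_\alpha\binom\beta\alpha x^{\beta-\alpha}$. Then $P-\sum_{|\alpha|\le m}f_\alpha\partial^{[\alpha]}\in D^m$ kills all $x^\beta$ with $|\beta|\le m$, so it is $0$ by Step 3.

**Step 5: right basis.** Since $[P,f]\in D^{m-1}$ for $P\in D^m$, left and right multiplication by $S$ agree on $D^m/D^{m-1}$, which by Steps 1 and 4 is free on the classes of $\partial^{[\alpha]}$, $|\alpha|=m$. So $0\to D^{m-1}\to D^m\to D^m/D^{m-1}\to0$ gives the right basis by induction on $m$. $\square$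

**A $D$-module as an $S$-module with operators.** The ring generated by $S$ and symbols $\partial_i^{[r]}$ subject to (7) is spanned as a left $S$-module by the $\partial^{[\alpha]}$: the last relation moves elements of $S$ to the left, the third sorts the symbols by index, and the second combines those of equal index. It maps to $D$, where the $\partial^{[\alpha]}$ form a basis, so it is isomorphic to $D$. Hence a (left) $D$-module is the same as an $S$-module $M$ with additive maps $d_i(u):M\to M[[u]]$ satisfying (7), the last relation reading $d_i(u)(fm)=d_i(u)(f)\,d_i(u)(m)$. This has three consequences.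

* *Tensor products.* For $D$-modules $M,N$ put $d_i(u)(m\otimes n)=d_i(u)m\otimes d_i(u)n\in(M\otimes_SN)[[u]]$. This is well defined, since $d_i(u)(fm)\otimes d_i(u)n=d_i(u)(f)\,\big(d_i(u)m\otimes d_i(u)n\big)=d_i(u)m\otimes d_i(u)(fn)$. Relations (7) hold because they hold in each factor. If $\varphi,\psi$ are $D$-linear, so is $\varphi\otimes\psi$.
* *Localizations.* $d_i(u)(f)\in f+uS[[u]]$ is a unit in $S_f[[u]]$, so the ring map $S\to S_f[[u]]$ extends uniquely to $S_f$. For each of the first three relations in (7), both sides are ring homomorphisms on $S_f$ extending the same homomorphism on $S$, so they agree by uniqueness. The last relation is multiplicativity. By uniqueness again, the localization maps are $D$-linear. For instance, $d(u)(1/x)=1/(x+u)$ gives $\partial^{[r]}(1/x)=(-1)^rx^{-r-1}$. So the Čech complex $R$ and its truncations are complexes of $D$-modules.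
* *Derived tensor products.* A bounded above complex $X$ of $D$-modules has a quasi-isomorphism $F\to X$ from a bounded above complex of free $D$-modules, and these are free over $S$ by Lemma 8. Hence $X\otimes^L_SY$ is represented by the complex of $D$-modules $F\otimes_SY$, and similarly for several factors. So the cohomology modules of iterated derived tensor products of such complexes are $D$-modules.

## 6. $D$-modules supported at the closed point

**Lemma 9.** Let $S=k[[x_1,\dots,x_n]]$. A $D$-module $N$ supported only at $\mathfrak m$ is, as an $S$-module, a direct sum of copies of $E=E_S(k)$. Hence $\operatorname{Tor}^S_s(k,N)=0$ for $s\ne n$, and $\operatorname{Tor}^S_n(k,N)=0$ only if $N=0$.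

*Proof.* **Step 1: $D/D\mathfrak m\cong E$.** By the right basis in Lemma 8, $D=\bigoplus_\alpha\partial^{[\alpha]}S$, so $D/D\mathfrak m=\bigoplus_\alpha k\,\partial^{[\alpha]}$. By (6), $[\partial_i^{[r]},x_i]=\partial_i^{[r-1]}$, so modulo $D\mathfrak m$ we have $x_i\partial^{[\alpha]}\equiv-\partial^{[\alpha-e_i]}$, and $x_i\partial^{[\alpha]}\equiv0$ if $\alpha_i=0$. Up to the signs $(-1)^{|\alpha|}$ this is the module of inverse polynomials $H^n_{\mathfrak m}(S)\cong E$, with socle $k\cdot1$.

**Step 2: embed copies of $E$ in $N$.** Let $N_0=(0:_N\mathfrak m)$. The map $\varphi:(D/D\mathfrak m)\otimes_kN_0\to N$, $P\otimes v\mapsto Pv$, is well defined and $D$-linear. Its source is a direct sum of copies of $E$ with socle $1\otimes N_0$, on which $\varphi$ is injective. The source is $\mathfrak m$-torsion, so a nonzero kernel would contain nonzero socle elements. Hence $\varphi$ is injective.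

**Step 3: nothing is left.** A direct sum of injectives over a Noetherian ring is injective, so $N=\operatorname{im}\varphi\oplus N''$ as $S$-modules. $N''$ is $\mathfrak m$-torsion, and its socle lies in $N_0\cap N''\subseteq\operatorname{im}\varphi\cap N''=0$. So $N''=0$.

**Step 4: the $\operatorname{Tor}$ modules.** $\operatorname{Tor}_s(k,E)$ is the Koszul homology $H_s(x_1,\dots,x_n;E)$. On inverse polynomials $x_n$ is surjective, and its kernel is the module of inverse polynomials in $x_1,\dots,x_{n-1}$. Iterating, the Koszul homology is $(0:_E\mathfrak m)=k$ in degree $n$ and $0$ otherwise. $\square$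

**Lemma 6 when the excess sits at $\mathfrak m$.** Suppose $S=k[[x_1,\dots,x_n]]$ and all $H^i(C)$ are supported only at $\mathfrak m$; for instance, $\mathrm{cd}(S_P,\mathfrak aS_P)\le c$ for all primes $P\ne\mathfrak m$ containing $\mathfrak a$. Then each $H^i(C)$ is a direct sum of copies of $E$, nonzero only for $i\le n-t$. By (2), $E^{\otimes^Lq}\cong E[(q-1)n]$. So $C^{\otimes^Lq}$ is built from sums of copies of $E$ placed in degrees $i_1+\dots+i_q-(q-1)n\le q(n-t)-(q-1)n=n-tq$, which is Lemma 6.

What changes in general is that $H^i(C)$ can have support of positive dimension and then is not a sum of copies of $E$. What survives is a bound on $k\otimes^L-$ in terms of the dimension of the support, proved next. We combine it with induction over primes: away from $\mathfrak m$ the induction gives the result, and what remains at $\mathfrak m$ is a sum of copies of $E$, which $\operatorname{Tor}_n(k,-)$ detects.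

## 7. Small support forces small $\operatorname{Tor}$ to vanish

**Lemma 10.** Let $S=k[[x_1,\dots,x_n]]$ and let $N$ be a $D$-module with $\dim S/P\le\delta$ for all $P\in\operatorname{Supp}N$. Then $\operatorname{Tor}^S_s(k,N)=0$ for $s<n-\delta$, i.e. $k\otimes^LN\in D^{\le\delta-n}$.

For $N=S_{x_1}/S=H^1_{(x_1)}(S)$ and $\delta=n-1$ this says $N=\mathfrak mN$, which is true since $x_1N=N$. For $n\ge1$ the statement is false for $S$-modules in general: $k$ has $\delta=0$ and $\operatorname{Tor}_0(k,k)=k$.

*Proof.* We use induction on $n$. If $\delta<0$, then $N=0$. If $\delta\ge n$, nothing is claimed. If $\delta=0$, this is Lemma 9. So let $1\le\delta<n$.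

**Step 1: reduce to finitely generated $N$, to get a closed support.** $N$ is the directed union of its finitely generated $D$-submodules, whose supports lie in $\operatorname{Supp}N$, and $\operatorname{Tor}$ commutes with directed unions. So assume $N=\sum_jDv_j$ is a finite sum, and let $I_j=\operatorname{ann}_S(v_j)$. For $P\in D^m$ we have $I_j^{m+1}Pv_j=0$. This is clear for $m=0$. For $m\ge1$, $f\in I_j$ and $g\in I_j^m$, we have $gfPv_j=gPfv_j-g[P,f]v_j=-g[P,f]v_j=0$ by induction. So every element of $Dv_j$ is killed by a power of $I_j$, and $\operatorname{Supp}Dv_j\subseteq V(I_j)=\operatorname{Supp}Sv_j\subseteq\operatorname{Supp}Dv_j$. Hence $\operatorname{Supp}N=V(I)$ with $I=\bigcap_jI_j$, and $\dim S/I\le\delta$.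

**Step 2: choose a coordinate that cuts the support.** The minimal primes $P_0$ of $I$ with $\dim S/P_0=\delta\ge1$ are finite in number and different from $\mathfrak m$. Also $\mathfrak m\not\subseteq\mathfrak m^2$. Prime avoidance allows one non-prime ideal, so there is $y\in\mathfrak m\setminus\mathfrak m^2$ outside all these $P_0$. Complete $y$ to a regular system of parameters $y_1,\dots,y_n=y$. Then $S=k[[y_1,\dots,y_n]]$. The ring $D$ depends only on $k\subset S$, so Section 5 applies in these coordinates, and from now on $d_i$ and $\partial_i^{[r]}$ refer to them.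

**Step 3: multiplication by $y$ is linear over fewer operators.** Let $S'=k[[y_1,\dots,y_{n-1}]]\cong S/yS$. For $i<n$ the $\partial_i^{[r]}$ preserve $S'$ and restrict to the corresponding operators of $S'$. So relations (7) for $S'$ hold in $D$, and the presentation of $D(S',k)$ gives a ring homomorphism $D(S',k)\to D$ extending $S'\subset S$. Its image commutes with $y$, since $d_i(u)(y)=y$ for $i<n$. Hence multiplication by $y$ on $N$ is $D(S',k)$-linear, and $K=\ker(y|N)$ and $Q=N/yN$ are $D(S',k)$-modules.

**Step 4: the supports drop.** Since $y$ kills $K$ and $Q$, the primes in their supports over $S'\cong S/yS$ correspond to primes $P\in V(I)$ with $y\in P$. Such a $P$ contains a minimal prime $P_0$ of $I$. If $\dim S/P_0=\delta$, then $y\notin P_0$, so $P\ne P_0$ and $\dim S/P\le\delta-1$. Otherwise $\dim S/P\le\dim S/P_0\le\delta-1$.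

**Step 5: conclude.** By induction for $S'$ (dimension $n-1$, support dimension $\le\delta-1$), $k\otimes^L_{S'}Q\in D^{\le\delta-n}$ and $k\otimes^L_{S'}K[1]\in D^{\le\delta-n-1}$. The complex $S'\otimes^L_SN$, with $S'=S/yS$, has cohomology $K$ in degree $-1$ and $Q$ in degree $0$, so there is a triangle $K[1]\to S'\otimes^L_SN\to Q\to$. Since $k\otimes^L_SN=k\otimes^L_{S'}(S'\otimes^L_SN)$, the claim follows. $\square$

## 8. Tensor powers of $C$: proof of Lemma 6

We use induction on $n$, over all regular local rings containing a field.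

**Step 1: reduce to power series.** Let $A\to B$ be a flat local homomorphism of regular local rings, with $C$ formed over $A$. Then $C\otimes_AB=\tau^{>c}R\Gamma_{\mathfrak aB}(B)$. If $P'\in\operatorname{Spec}B$ lies over $P$, then $\operatorname{ht}P'\ge\operatorname{ht}P$ and $H^i(C\otimes_AB)_{P'}=H^i(C)_P\otimes_{A_P}B_{P'}$, so $(T_t)$ passes from $A$ to $B$. It also passes to localizations $S_P$, since $C_P=\tau^{>c}R\Gamma_{\mathfrak aS_P}(S_P)$. The completion $S\to\hat S$ is faithfully flat and $(C\otimes_S\hat S)^{\otimes^Lq}=C^{\otimes^Lq}\otimes_S\hat S$, so it suffices to treat $\hat S$. By Cohen's theorem we may assume $S=k[[x_1,\dots,x_n]]$.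

Put $W=C^{\otimes^Lq}$. Its cohomology is bounded, as $S$ has finite global dimension, and consists of $D$-modules by Section 5.

**Step 2: bound the fiber of $W$ at $\mathfrak m$.** Let $P\in\operatorname{Supp}H^i(C)$. By $(T_t)$, $i\le\operatorname{ht}P-t$, so $\dim S/P=n-\operatorname{ht}P\le n-i-t$. Lemma 10 gives $k\otimes^LH^i(C)[-i]\in D^{\le i+(n-i-t)-n}=D^{\le-t}$. Hence $k\otimes^LC\in D^{\le-t}$, and
$$k\otimes^LW=(k\otimes^LC)^{\otimes_kq}\in D^{\le-tq}.\tag{8}$$

**Step 3: bound the fibers of the cohomology modules of $W$, by induction over primes.** For $P\ne\mathfrak m$, the induction hypothesis for $S_P$ and $W_P=(C_P)^{\otimes^Lq}$ gives $H^i(W)_P=0$ for $i>\operatorname{ht}P-tq$.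

* If $i>n-tq$, then $i>\operatorname{ht}P-tq$ for every $P\ne\mathfrak m$, so $H^i(W)$ is supported only at $\mathfrak m$. By Lemma 9, $k\otimes^LH^i(W)[-i]$ is concentrated in degree $i-n$.
* If $i\le n-tq$, every $P\in\operatorname{Supp}H^i(W)$ satisfies $\dim S/P\le n-i-tq$. For $P\ne\mathfrak m$ this is $i\le\operatorname{ht}P-tq$; for $P=\mathfrak m$ it is $0\le n-i-tq$. By Lemma 10, $k\otimes^LH^i(W)[-i]\in D^{\le-tq}$.

**Step 4: the top cohomology cannot exceed degree $n-tq$.** Suppose the top degree $i_0$ with $H^{i_0}(W)\ne0$ satisfies $i_0>n-tq$. The triangle $\tau^{<i_0}W\to W\to H^{i_0}(W)[-i_0]\to$ gives an exact sequence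
$$H^{i_0-n}(k\otimes^LW)\to\operatorname{Tor}_n(k,H^{i_0}(W))\to H^{i_0-n+1}(k\otimes^L\tau^{<i_0}W).$$
The left term is $0$ by (8), since $i_0-n>-tq$. By Step 3 the cohomology modules $H^i(W)$ with $i<i_0$ contribute to $k\otimes^L\tau^{<i_0}W$ only in degrees $\le-tq<i_0-n$ or in degrees $i-n<i_0-n$, so the right term is $0$. Hence $\operatorname{Tor}_n(k,H^{i_0}(W))=0$. As $H^{i_0}(W)$ is supported only at $\mathfrak m$, Lemma 9 gives $H^{i_0}(W)=0$, a contradiction. So $W\in D^{\le n-tq}$. $\square$

This proves Lemma 6, hence Proposition 7 and Theorem A.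

## 9. The local condition for general $t$ and its equivalent bound

Theorem A used Proposition 7 only for $t=2$. For integers $c,t\ge1$ put $N=c+t-1$ and
$$f_{c,t}(h)=h-\sum_{i=0}^{t-1}\Big\lfloor\frac{h-1+i}N\Big\rfloor.$$
So $f_{c,2}(n)$ is the bound of Theorem A.

**Theorem B.** Let $S$ be a regular local ring containing a field, $\mathfrak a$ a proper ideal, $c,t\ge1$. The following are equivalent:

1. $\mathrm{cd}(S_P,\mathfrak aS_P)\le\max(c,\operatorname{ht}P-t)$ for all primes $P\supseteq\mathfrak a$;
2. $\mathrm{cd}(S_P,\mathfrak aS_P)\le f_{c,t}(\operatorname{ht}P)$ for all primes $P\supseteq\mathfrak a$.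

*Proof.* If $\operatorname{ht}P=0$, then $P=0=\mathfrak a$ and $\mathrm{cd}(S_P,\mathfrak aS_P)=0$. In $f_{c,t}(0)$ the floor for $i=0$ is $-1$, and the others are $0$ because $i-1\le t-2<N$. So $f_{c,t}(0)=1$ and both inequalities hold at $P$. Hence only $h=\operatorname{ht}P\ge1$ matters, and then all floors are $\ge0$.

**(2)⇒(1): we show $f_{c,t}(h)\le\max(c,h-t)$.** If $h\ge c+t$, then $h-1+i\ge N$ for all $i$, so all $t$ floors are $\ge1$ and $f_{c,t}(h)\le h-t$. If $c\le h\le c+t-1$, then $h-1+i\ge N$ exactly for $c+t-h\le i\le t-1$, which are $h-c$ indices, so $f_{c,t}(h)\le c$. If $1\le h<c$, then $f_{c,t}(h)\le h\le c$.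

**(1)⇒(2): we apply Proposition 7 with two consecutive exponents.** Condition (1) is inherited by the rings $S_P$, so it suffices to show $\mathrm{cd}(S,\mathfrak a)\le f_{c,t}(n)$ for $n=\dim S\ge1$. Write $n-1=qN+s$ with $0\le s\le N-1$. Then $n-tq=q(c-1)+1+s$. If $q\ge1$, Proposition 7 with $q$ gives $\mathrm{cd}\le q(c-1)+1+s$; if $q=0$, this is $\mathrm{cd}\le n$. Proposition 7 with $q+1$ gives $\mathrm{cd}\le(q+1)(c-1)+1=q(c-1)+c$, because the other term is $n-t(q+1)=q(c-1)+1+s-t\le q(c-1)+c-1$. Together,
$$\mathrm{cd}(S,\mathfrak a)\le q(c-1)+\min(1+s,c)=n-tq-\max(0,s-c+1).$$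
For $0\le i\le t-1\le N-1$ we have $n-1+i=qN+s+i$ with $s+i<2N$, so the floor $\lfloor\frac{n-1+i}N\rfloor$ is $q+1$ if $i\ge N-s$ and $q$ otherwise. As $N-s\ge1$, the number of $i\le t-1$ with $i\ge N-s$ is $\max(0,t-N+s)=\max(0,s-c+1)$. So the right side is $f_{c,t}(n)$. $\square$

**Corollary 1.** Let $S$ be a regular local ring containing a field and $\mathfrak a$ an ideal all of whose minimal primes have height $c\ge1$. The following are equivalent: (α) for every prime $P\supseteq\mathfrak a$ with $\operatorname{ht}P\ge c+2$, the completed strict henselization of $S_P/\mathfrak aS_P$ has connected punctured spectrum; (β) $\mathrm{cd}(S_P,\mathfrak aS_P)\le f_{c,2}(\operatorname{ht}P)$ for every prime $P\supseteq\mathfrak a$.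

*Proof.* Let $h=\operatorname{ht}P$. If $h=c$, then $\mathrm{cd}(S_P,\mathfrak aS_P)\le c$. If $h=c+1$, then $\dim S_P/\mathfrak aS_P=1$ and the Hartshorne–Lichtenbaum theorem gives $\mathrm{cd}\le h-1=c$. So condition (1) of Theorem B with $t=2$ is automatic at these $P$, and for $h\ge c+2$ it says $\mathrm{cd}\le h-2$. Let $h\ge c+2$ and let $B$ be the completed strict henselization of $S_P$, which is faithfully flat over $S_P$, regular, and of dimension $h$. Then $\mathrm{cd}(B,\mathfrak aB)=\mathrm{cd}(S_P,\mathfrak aS_P)$, $B/\mathfrak aB$ is the completed strict henselization of $S_P/\mathfrak aS_P$, and $\dim B/\mathfrak aB=h-c\ge2$. The second vanishing theorem (Huneke–Lyubeznik, Invent. Math. 102 (1990), Thm. 2.9) says: for a complete regular local ring $B$ of dimension $h$ containing a field, with separably closed residue field, and an ideal $\mathfrak b$ with $\dim B/\mathfrak b\ge2$, one has $\mathrm{cd}(B,\mathfrak b)\le h-2$ if and only if the punctured spectrum of $B/\mathfrak b$ is connected. So (α) is condition (1) of Theorem B with $t=2$,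 and (β) is condition (2). $\square$

**Corollary 2 (Faltings' bound).** If $S$ is a regular local ring containing a field with $n=\dim S\ge1$, and $\mathfrak a$ is a proper ideal of $S$ all of whose minimal primes have height $\le c$, $c\ge1$, then $\mathrm{cd}(S,\mathfrak a)\le n-\lfloor\frac{n-1}c\rfloor$.

*Proof.* Condition (1) holds with $t=1$. If $P$ is minimal over $\mathfrak a$, then $\mathrm{cd}(S_P,\mathfrak aS_P)\le\operatorname{ht}P\le c$. Otherwise $\dim S_P/\mathfrak aS_P\ge1$ and $\mathrm{cd}\le\operatorname{ht}P-1$ by Hartshorne–Lichtenbaum. For $t=1$ we have $N=c$. $\square$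

**Corollary 3.** If $S$ is a regular local ring essentially of finite type over a field, $n=\dim S$, and $S/\mathfrak a$ is $(S_3)$ of codimension $c\ge1$, then
$$\mathrm{cd}(S,\mathfrak a)\le n-\Big\lfloor\frac{n-1}{c+2}\Big\rfloor-\Big\lfloor\frac n{c+2}\Big\rfloor-\Big\lfloor\frac{n+1}{c+2}\Big\rfloor.$$

*Proof.* $(S_3)$ implies $(S_2)$, so Lemma 1 gives $\operatorname{ht}\mathfrak aS_P=c$ for all $P\supseteq\mathfrak a$, and Lemma 4 gives $\mathrm{cd}(S_P,\mathfrak aS_P)\le c$ if $h=\operatorname{ht}P\le c+1$. For $h=c+2$, (ii) gives $\mathrm{cd}\le c-\lfloor\frac{c-1}c\rfloor=c$. For $h\ge c+3$, (ii) gives $\mathrm{cd}\le h-2-\lfloor\frac{h-3}c\rfloor\le h-3$. So condition (1) holds with $t=3$ and $N=c+2$, and Theorem B applies at $P=\mathfrak m$. $\square$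

## 10. Bands of simplices: the bound is attained for $n\le2c+3$

**Proposition 11.** For every field $k$, every $c\ge1$ and every $n$ with $c\le n\le2c+3$, the bound of Theorem A is attained in $S=k[[x_1,\dots,x_n]]$.

The examples are Stanley–Reisner rings. For a simplicial complex $\Delta$ on $n$ vertices, $I_\Delta$ is the ideal generated by the squarefree monomials of the non-faces, and $k[\Delta]=k[x_1,\dots,x_n]/I_\Delta$. The minimal primes of $I_\Delta$ are generated by the variables outside a facet. The link of a face $F$ is $\operatorname{lk}F=\{F':F\cap F'=\varnothing,\ F\cup F'\in\Delta\}$. For instance, let $\Delta$ have vertices $\mathbb Z/5$ and facets $\{i,i+1,i+2\}$: five triangles glued into a closed band. Then $I_\Delta$ has height $2$ in $5$ variables. This is the case $c=2$, $n=5$ below, where the bound is $3$.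

*Proof.* For $n=c$ and $n=c+1$ the bound is $c$, attained by $(x_1,\dots,x_c)$.

**Case $c+2\le n\le2c+1$.** The bound is $n-2$. Let $e=n-c\ge2$; then $n\le2c+1$ means $n\ge2e-1$. Let $\Delta$ be the complex on $\mathbb Z/n$ with facets $F_i=\{i,i+1,\dots,i+e-1\}$, and $\mathfrak a=I_\Delta S$. All minimal primes of $I_\Delta$ have height $n-e=c$.

*Step 1: $S/\mathfrak a$ is $(S_2)$.* The ring $k[\Delta]$ is $(S_2)$ if and only if $\Delta$ is pure and $\operatorname{lk}F$ is connected for every face $F$ with $|F|\le e-2$. $\Delta$ is pure. For $F=\varnothing$, $F_i\cap F_{i+1}\ne\varnothing$, so $\Delta$ is connected. For $F\ne\varnothing$ we may assume $0\in F$. All facets containing $0$ lie in the window $[-(e-1),e-1]$, whose $2e-1\le n$ elements are distinct modulo $n$. Lift $F$ to this window. Then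
$$\{i:F\subseteq F_i\}=\{i:\max F-e+1\le i\le\min F\}$$
is a set of consecutive integers. For consecutive $i,i+1$ in it, $|F_i\cap F_{i+1}|\ge e-1>|F|$, so the simplices $F_i\setminus F$ and $F_{i+1}\setminus F$ of $\operatorname{lk}F$ share a vertex. So $\operatorname{lk}F$ is connected. Finally $(S_2)$ passes to the completion at the origin, since the formal fibers are regular.

*Step 2: $H^1(\Delta;k)\ne0$.* For an edge $\{a,b\}$ let $z(a,b)$ be the unique integer in $[-(e-1),e-1]$ congruent to $b-a$ modulo $n$. A 2-face lies in some $F_i$, where $z$ is the difference of integer positions, so $z$ is additive there. Thus $z$ is an integral cocycle. Label the vertices $0,\dots,n-1$ and put $y(a,b)=(z(a,b)-(b-a))/n\in\mathbb Z$. Since $(a,b)\mapsto b-a$ is a coboundary, $y$ is an integral cocycle. On the cycle $0\to1\to\cdots\to n-1\to0$ the values of $z$ sum to $n$ and those of $b-a$ to $0$, so $y$ takes the value $1$. A coboundary takes the value $0$ on a cycle, so $y\otimes k$ is not a coboundary.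

*Step 3: from topology to $\mathrm{cd}$.* By Hochster's formula $H^2_{\mathfrak m}(k[\Delta])_0=\tilde H^1(\Delta;k)\ne0$, so $\operatorname{depth}k[\Delta]\le2$. By Lyubeznik's theorem ($\mathrm{cd}$ of a squarefree monomial ideal equals the projective dimension of the quotient), $\mathrm{cd}(S,\mathfrak a)=n-\operatorname{depth}k[\Delta]\ge n-2$. With Theorem A, equality holds.

**Case $n=2c+2$ or $2c+3$.** The bound is $2c-1$ in both cases. Take the example above in $2c+1$ variables, with $\mathrm{cd}=(2c+1)-2=2c-1$, and adjoin one or two variables. The ring $k[\Delta]$ is replaced by a polynomial ring over it, which is still $(S_2)$ since the fibers are regular, and completing at the origin preserves $(S_2)$ as before. The extension of power series rings is faithfully flat, so the height and $\mathrm{cd}$ are unchanged. $\square$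

For $c=1$ the bound equals $1$ for every $n$ and is always attained, by $(x_1)$. No claim of sharpness is made for $n\ge2c+4$ with $c\ge2$.
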